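\title{Cyclic escape in polycyclic groups}

\begin{abstract}
A unitary representation of a countable group is totally ergodic if no nonzero vector is fixed by a finite-index subgroup. The group has the cyclic escape property if, in every such representation, every vector has arbitrarily small projection onto the fixed space of a suitable infinite cyclic subgroup. We prove that every infinite polycyclic group has this property, which confirms a conjecture posed in work of Bj\"orklund and Fish. The proof averages the projections over a coset of an abelian normal subgroup and treats the periodic and the nonperiodic parts of the spectrum separately. For a larger class of virtually solvable groups we construct one invariant mean that detects the escape in all totally ergodic representations at once. We also show that infinite quotients of finite exponent obstruct the property, and we determine which countable abelian groups have it.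
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a countable discrete group and $(V,\pi)$ a unitary representation of $G$ on a complex Hilbert space. For a subgroup $H\le G$ let
\[
V^H=\{v\in V:\ \pi(h)v=v \text{ for every } h\in H\},
\]
and let $P_H$ be the orthogonal projection onto $V^H$. For $c\in G$ we write $P_c=P_{\langle c\rangle}$. By von Neumann's mean ergodic theorem $P_cv=\lim_N N^{-1}\sum_{n<N}\pi(c)^nv$, so
\[
\|P_cv\|^2=\lim_{N\to\infty}\frac1N\sum_{n<N}\langle \pi(c^n)v,v\rangle .
\]
Thus $\|P_cv\|$ measures how much $v$ stays correlated with its translates in the direction $c$. We ask when there are directions in which this correlation is almost zero.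

\begin{definition}\label{def:cep}
The representation $(V,\pi)$ is \emph{totally ergodic} if $V^H=0$ for every finite-index subgroup $H\le G$. An infinite countable group $G$ has the \emph{cyclic escape property} if for every totally ergodic unitary representation $V$ of $G$ and every $v\in V$,
\[
\inf_C\|P_Cv\|=0,
\]
where $C$ runs over the infinite cyclic subgroups of $G$. The infimum over the empty set is $+\infty$.
\end{definition}

For $G=\mathbb Z$ every infinite cyclic subgroup has finite index, so $P_C=0$ for all $C$ and the property holds by definition. One family of representations explains the remaining features of the definition, and it will supply all our counterexamples.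

\begin{example}\label{ex:regular}
Let $\bar G$ be a quotient of $G$, and let $G$ act on $\ell^2(\bar G)$ by left translations. A function fixed by $H\le G$ is constant on the orbits of $H$, all of which have the cardinality of the image $\bar H$, and an $\ell^2$-function that is constant on an infinite set vanishes there. If $\bar G$ is infinite and $H$ has finite index, then $\bar H$ is infinite; so $\ell^2(\bar G)$ is totally ergodic whenever $\bar G$ is infinite. If the image $\bar c$ of $c$ has finite order $r$, the ergodic averages give $P_c\delta_1=r^{-1}\sum_{i<r}\delta_{\bar c^{\,i}}$, hence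
\begin{equation}\label{eq:order}
\|P_c\delta_1\|^2=1/r ,
\end{equation}
and if $\bar c$ has infinite order then $P_c=0$.
\end{example}

The condition $V^G=0$ alone would not be enough. Take $G=\mathbb Z^2$, $\bar G=\mathbb Z^2/2\mathbb Z^2$, let $V$ be the orthogonal complement of the constants in $\ell^2(\bar G)$, and let $v=\delta_1-\frac14$. Then $V^G=0$, but \eqref{eq:order} gives $\|P_cv\|^2=\|P_c\delta_1\|^2-\frac14\ge\frac14$ for every $c$. Nor can one expect the infimum to be attained: if $C_1,C_2,\dots$ are the infinite cyclic subgroups of $\mathbb Z^2$, then $\bigoplus_n\ell^2(\mathbb Z^2/C_n)$ is totally ergodic, and the vector $v$ with components $2^{-n}\delta_1$ has $\|P_{C_n}v\|\ge2^{-n}$ for every $n$.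

Formula \eqref{eq:order} shows that a quotient of finite exponent keeps $\|P_c\delta_1\|$ away from zero in all directions. Total ergodicity excludes the finite quotients, but an infinite quotient of finite exponent destroys the property. A group is \emph{polycyclic} if it has a finite series of subgroups from $1$ to $G$, each normal in the next, with cyclic factors; such a group is finitely generated. A quotient of a polycyclic group is polycyclic, and a polycyclic group of finite exponent is finite because all its cyclic factors are finite. So this obstruction is absent, and one would guess that polycyclic groups have the property. It is known that every infinite finitely generated nilpotent group has it, and the conjecture posed in \cite{BF} is that every infinite finitely generated polycyclic group has it. We prove the conjecture; the nilpotent case is not used.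

\begin{theorem}\label{thm:A}
Every infinite polycyclic group has the cyclic escape property.
\end{theorem}

The proof is an induction. One finds an abelian normal subgroup $K\cong\mathbb Z^d$ in a finite-index subgroup of $G$ and splits $V$ into the part that is approximately fixed by finite-index subgroups of $K$ and its complement $W$. On the first part the induction hypothesis provides a good element of a quotient group, that is, a good coset $gK'$ of a finite-index subgroup $K'\le K$. It remains to find in this prescribed coset an element that is good for $W$. Proposition~\ref{prop:key} says that almost every element of the coset is good, and it is the core of the paper.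

The element found in this way depends on $V$ and $v$. The second theorem removes this dependence in an averaged sense and enlarges the class of groups. A \emph{mean} on a set $X$ is a positive linear functional $M$ on $\ell^\infty(X)$ with $M(1)=1$; equivalently, a finitely additive probability measure $M(Y)=M(1_Y)$ on all subsets $Y\subseteq X$. A property holds for \emph{$M$-almost all} $x$ if the exceptional set has mean $0$. A mean on a group is \emph{left-invariant} if $M(x\mapsto\varphi(ax))=M(\varphi)$ for all $a$ and $\varphi$. A torsion-free abelian group $B$ has \emph{finite rank} if $\dim_{\mathbb Q}(B\otimes\mathbb Q)<\infty$. A \emph{tower} for a group $H\ne1$ is a series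
\[
1=K_0<K_1<\dots<K_s=H
\]
in which every $K_i$ is normal in $H$ and every factor $K_i/K_{i-1}$ is a nontrivial torsion-free abelian group of finite rank. Let $\mathcal X$ be the class of countable groups that have a finite-index subgroup with a tower. It contains all infinite virtually polycyclic groups, the groups $\mathbb Q^d$ and the Baumslag--Solitar groups $BS(1,n)$ (see Section~\ref{sec:B}).

\begin{theorem}\label{thm:B}
Let $G\in\mathcal X$. There are a torsion-free subgroup $G_0\le G$ of finite index and a left-invariant mean $M$ on $G_0$, independent of the representation, such that for every totally ergodic unitary representation $V$ of $G$ and every $v\in V$,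
\[
M\bigl(c\mapsto\|P_cv\|^2\bigr)=0 .
\]
Consequently:
\begin{enumerate}
\item[(1)] $G$ has the cyclic escape property. For every $\varepsilon>0$, $M$-almost all $c\in G_0$ have infinite order and satisfy $\|P_cv\|<\varepsilon$, and $c$ can moreover be chosen outside any given finite union of cosets of infinite-index subgroups of $G_0$.
\item[(2)] If $V$ is separable, there is one sequence of infinite cyclic subgroups $C_n$ with $P_{C_n}\to0$ strongly.
\item[(3)] A unitary representation $V$ of $G$ is totally ergodic if and only if
\[
\inf\{\|P_Cv\|:\ C\le H \text{ infinite cyclic}\}=0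
\]
for every finite-index subgroup $H\le G$ and every $v\in V$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} separately because its deduction from Proposition~\ref{prop:key} takes one page and shows the structure of the argument without the group theory that uniformity requires. The last theorem describes the obstruction and shows that for abelian groups there is essentially no other.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] If a countable group $G$ has an infinite quotient of finite exponent, then $G$ fails the cyclic escape property. In particular every countable group that surjects onto the free group $F_2$ fails it, so in Theorem~\ref{thm:A} ``polycyclic'' cannot be replaced by ``finitely generated'', or even by ``finitely generated, linear and residually finite''.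
\item[(ii)] An infinite countable abelian group $G$ has the cyclic escape property if and only if $G$ is not a torsion group and $G/pG$ is finite for every prime $p$.
\end{enumerate}
\end{theorem}

\section{Projections, spectral measures and means}\label{sec:tools}

Abelian groups are written additively, and $\mathbb T$ is the unit circle.

\subsection*{Projections} We use three properties.
\begin{enumerate}
\item[(P1)] If $B\le C$ then $V^C\subseteq V^B$, so $\|P_Cv\|\le\|P_Bv\|$.
\item[(P2)] If $W$ is a closed $C$-invariant subspace, then so is $W^\perp$, and $V^C=W^C\oplus(W^\perp)^C$. Hence $P_C$ preserves $W$, and $P_C|_W$ is the projection onto $W^C$. In particular, if $W$ is $G$-invariant and a normal subgroup $N$ acts trivially on $W$, then for $w\in W$ the vector $P_cw$ is the same whether it is computed for $c$ in $V$ or for the image of $c$ in the representation $W$ of $G/N$.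
\item[(P3)] $\pi(x)P_c\pi(x)^{-1}=P_{xcx^{-1}}$.
\end{enumerate}

\subsection*{Spectral measures} Let $K$ be a countable abelian group. Its dual $\widehat K$, the group of homomorphisms $\chi:K\to\mathbb T$ with pointwise convergence, is compact and metrizable. For a unitary representation $(W,\pi)$ of $K$ there is a unique projection-valued measure $E$ on the Borel sets of $\widehat K$ with $\pi(k)=\int\chi(k)\,dE(\chi)$, and a bounded operator commutes with $\pi(K)$ if and only if it commutes with all $E(B)$. The spectral measure of $w\in W$ is $\sigma_w(B)=\|E(B)w\|^2$. For a subgroup $L\le K$ let $L^\perp=\{\chi:\chi|_L=1\}$. Since $\|\pi(\ell)w-w\|^2=\int|\chi(\ell)-1|^2\,d\sigma_w$ and $L$ is countable, $w$ is fixed by $L$ exactly when $\sigma_w$ is carried by $L^\perp$. Therefore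
\begin{equation}\label{eq:annihilator}
P_L=E(L^\perp),\qquad \|P_kw\|^2=\sigma_w\{\chi:\chi(k)=1\}.
\end{equation}
A character is \emph{torsion} if it has finite order in $\widehat K$. If $\ker\chi$ has finite index $n$ then $\chi^n=1$, so a nontorsion character has kernel of infinite index. Total ergodicity has the following spectral meaning.

\begin{lemma}\label{lem:torsion}
Let $K$ be a countable abelian group with $K/nK$ finite for all $n\ge1$, and let $W$ be a unitary representation of $K$ with $W^L=0$ for every finite-index subgroup $L\le K$. Then the set of torsion characters is $\sigma_w$-null for every $w\in W$.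
\end{lemma}

\begin{proof}
The torsion characters form the set $\bigcup_n(nK)^\perp$, and $E((nK)^\perp)=P_{nK}=0$ by \eqref{eq:annihilator}, because $nK$ has finite index.
\end{proof}

\subsection*{Means} Let $M$ be a mean. If $\varphi\ge0$ and $M(\varphi)=0$, then $M\{\varphi\ge\varepsilon\}\le\varepsilon^{-1}M(\varphi)=0$ for every $\varepsilon>0$. A finite union of sets of mean $0$ has mean $0$. If $M$ is left-invariant on a group $\Gamma$ and $D\le\Gamma$, the left cosets of $D$ are disjoint and have equal mean, so
\begin{equation}\label{eq:cosetmean}
M(xD)=1/[\Gamma:D],
\end{equation}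
which is $0$ when the index is infinite. The same holds for a right coset $Dx=x(x^{-1}Dx)$.

A countable abelian group $K$ has an invariant mean, and it has a F{\o}lner sequence: finite nonempty sets $F_n$ with $|(k+F_n)\setminus F_n|/|F_n|\to0$ for every $k\in K$. By \eqref{eq:cosetmean} one coset of infinite index is negligible. We need the same for a randomly chosen coset. A mean is only finitely additive, so it cannot be exchanged with an integral; we exchange a finite average over $F_n$ instead.

\begin{lemma}\label{lem:cosets}
Let $K$ be a countable abelian group with an invariant mean $m$, and let $(\Omega,\rho)$ be a finite measure space. For $\omega\in\Omega$ let $X_\omega\subseteq K$, with $\{\omega:k\in X_\omega\}$ measurable for every $k$. Suppose that for almost every $\omega$ the set $X_\omega$ is contained in a coset of a subgroup $D_\omega$ of infinite index. Then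
\[
m\bigl(k\mapsto\rho\{\omega:k\in X_\omega\}\bigr)=0 .
\]
\end{lemma}

\begin{proof}
Let $\psi(k)=\rho\{\omega:k\in X_\omega\}$ and $a_n(\omega)=\sup_{k\in K}|X_\omega\cap(k+F_n)|/|F_n|$. The function $a_n$ is measurable, as a countable supremum, and $0\le a_n\le1$. For every $k$,
\[
\frac1{|F_n|}\sum_{f\in F_n}\psi(k+f)=\int\frac{|X_\omega\cap(k+F_n)|}{|F_n|}\,d\rho(\omega)\le\int a_n\,d\rho .
\]
By invariance the left side, as a function of $k$, has mean $m(\psi)$. So $m(\psi)\le\int a_n\,d\rho$ for all $n$, and by dominated convergence it suffices to show that $a_n\to0$ almost everywhere.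

Let $X_\omega\subseteq x+D$ with $D$ of infinite index. Then $|X_\omega\cap(k+F_n)|\le|(y+D)\cap F_n|$ with $y=x-k$. Fix $r$ and choose $k_1,\dots,k_r$ in distinct cosets of $D$. The sets $k_i+\bigl((y+D)\cap F_n\bigr)$ lie in distinct cosets of $D$, so they are disjoint, and they are contained in $F_n\cup\bigcup_i\bigl((k_i+F_n)\setminus F_n\bigr)$. Hence
\[
r\,|(y+D)\cap F_n|\le|F_n|+\sum_{i=1}^r|(k_i+F_n)\setminus F_n|
\]
for all $y$. This gives $\limsup_na_n(\omega)\le1/r$, and $r$ is arbitrary.
\end{proof}

\section{Two examples}\label{sec:examples}

In both examples $K$ is an abelian normal subgroup, $g$ is a fixed element, and we look for a good element in the coset $gK$. The conjugation action of $g$ on $K$ is trivial in the first example and hyperbolic in the second. The two mechanisms are different, and the general proof combines them.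

\begin{example}[trivial action]\label{ex:Z2}
Let $G=\mathbb Z^2$, $g=(1,0)$, $K=0\times\mathbb Z$. Let $V$ be totally ergodic and let $\rho$ be the spectral measure of $v$ on $\mathbb T^2$. By \eqref{eq:annihilator},
\[
\|P_{(1,k)}v\|^2=\rho(Z_k),\qquad Z_k=\{(z,u)\in\mathbb T^2: zu^k=1\}.
\]
If $(z,u)\in Z_k\cap Z_l$ with $k\ne l$, then $u^{k-l}=1$ and $z=u^{-k}$, so $(z,u)$ is a torsion character. These are $\rho$-null by Lemma~\ref{lem:torsion}. Hence $\sum_k\rho(Z_k)\le\|v\|^2$ and $\|P_{(1,k)}v\|\to0$, so $\mathbb Z^2$ has the cyclic escape property.

The point is that a typical character kills at most one element of the coset. In higher rank this becomes a coset of infinite index, and summability is lost: if $\mathbb Z^3$ acts on $\ell^2(\mathbb Z)$ through the last coordinate, then $P_{(1,a,b)}\delta_0$ equals $\delta_0$ for $b=0$ and $0$ otherwise. What survives is that the bad set of $(a,b)$ has mean zero, which is the content of Lemma~\ref{lem:cosets}.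
\end{example}

\begin{example}[hyperbolic action]\label{ex:sol}
Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, $K=\mathbb Z^2$ and $G=K\rtimes\langle g\rangle$ with $gkg^{-1}=Ak$. Let $G$ act on the set $\mathbb Z^2$ by $k\cdot y=y+k$ and $g\cdot y=Ay$, and let $W=\ell^2(\mathbb Z^2)$. Finite-index subgroups of $K$ have infinite orbits, so they fix no nonzero vector. The element $gk$ acts by $y\mapsto A(y+k)$. Since $\det(1-A)=-1$, it has the unique fixed point $y_k=(1-A)^{-1}Ak$, and $k\mapsto y_k$ is a bijection of $\mathbb Z^2$. In the coordinate $y-y_k$ the element $gk$ acts as $A$, whose eigenvalues $(3\pm\sqrt5)/2$ are not roots of unity, so all other orbits are infinite. Therefore $P_{gk}$ is the rank-one projection onto $\delta_{y_k}$. No $P_{gk}$ is zero, but $\|P_{gk}w\|^2=|w(y_k)|^2$ is summable in $k$, so its mean vanishes.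

To see a proof that does not use this model, pass to the Fourier side: $W=L^2(\widehat K)$ with Haar measure, $\delta_y$ becomes the function $e_y(\chi)=\chi(y)$, and $E(B)$ is multiplication by $1_B$. Cut the torus $\widehat K$ into pieces $B_1,\dots,B_N$ of measure $1/N$ and view $P_{gk}$ as a block matrix. The diagonal blocks are small,
\[
\|E(B_i)P_{gk}E(B_i)\|=\|E(B_i)e_{y_k}\|^2=1/N ,
\]
because the invariant vector is spread evenly over the torus. Yet $\|P_{gk}\|=1$; the off-diagonal blocks carry the norm. Now average over $k$. Conjugation by $\pi(K)$ permutes the operators $P_{gk}$ by translations of $k$, so the average $Q$ commutes with $\pi(K)$ and hence with all $E(B_i)$. Its off-diagonal blocks vanish, so $\|Q\|\le1/N$ for every $N$, and $Q=0$.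
\end{example}

In general an invariant vector of $gk$ has a spectral measure that is invariant under the automorphism of $\widehat K$ induced by $g$. Near a nonperiodic point this forces the mass to spread as in Example~\ref{ex:sol}. On the periodic points a power of $g$ commutes with $K$, and we are in the situation of Example~\ref{ex:Z2}.

\section{Averaging over a coset}\label{sec:key}

A torsion-free abelian group $K$ embeds in $K\otimes\mathbb Q$, and endomorphisms of $K$ extend linearly. Groups of finite rank need not be finitely generated, but they share two properties of $\mathbb Z^d$.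

\begin{lemma}\label{lem:rank}
Let $K$ be a torsion-free abelian group of finite rank $d$.
\begin{enumerate}
\item[(a)] $K/nK$ is finite for all $n\ge1$; hence every quotient of $K$ of finite exponent is finite.
\item[(b)] If $S:K\to K$ is an injective endomorphism, then $cK\subseteq SK$ for some integer $c\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Any $d+1$ elements of $K$ satisfy a nontrivial integer relation. Since $K$ is torsion-free, we may divide the coefficients by their greatest common divisor. Then for each prime $p$ some coefficient is not divisible by $p$, so the elements are linearly dependent in the $\mathbb F_p$-vector space $K/pK$. Thus $|K/pK|\le p^d$. For $n=p_1\cdots p_r$ use the chain $K\supseteq p_1K\supseteq p_1p_2K\supseteq\dots\supseteq nK$, whose successive quotients are isomorphic to $K/p_iK$.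

(b) $S$ is injective, hence invertible, on $K\otimes\mathbb Q$. Clearing denominators in its characteristic polynomial gives $a_dS^d+\dots+a_1S+a_0=0$ with $a_i\in\mathbb Z$ and $a_0\ne0$. So $a_0k=-S(a_1k+\dots+a_dS^{d-1}k)\in SK$ for all $k$, and $c=|a_0|$ works.
\end{proof}

\begin{definition}
An automorphism $A$ of a torsion-free abelian group $K$ of finite rank is \emph{neat} if no eigenvalue of $A$ on $K\otimes\mathbb C$ is a root of unity other than $1$.
\end{definition}

If $L\le K$ has finite index and $AL=L$, then $L\otimes\mathbb C=K\otimes\mathbb C$, so $A$ is neat on $L$ if and only if it is neat on $K$.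

\begin{proposition}\label{prop:key}
Let $R$ be a group, $K\trianglelefteq R$ a countable torsion-free abelian normal subgroup of finite rank $\ge1$, and $g\in R$ an element such that $A:k\mapsto gkg^{-1}$ is neat. Let $(W,\pi)$ be a unitary representation of $R$ with $W^L=0$ for every finite-index subgroup $L\le K$. Then for every invariant mean $m$ on $K$ and every $w\in W$,
\[
m\bigl(k\mapsto\|P_{gk}w\|^2\bigr)=0 .
\]
\end{proposition}

\begin{proof}
Let $E$ be the projection-valued measure of $\pi|_K$, and let $\theta$ be the homeomorphism $\chi\mapsto\chi\circ A^{-1}$ of $\widehat K$. The measures $B\mapsto\pi(g)E(B)\pi(g)^{-1}$ and $B\mapsto E(\theta B)$ both represent $k\mapsto\pi(Ak)$; for the second, $\int\chi(k)\,dE(\theta\,\cdot)=\int(\theta^{-1}\chi)(k)\,dE(\chi)=\int\chi(Ak)\,dE(\chi)$. By uniqueness they are equal. Since $\pi(k)$ commutes with $E$, for all $k\in K$ and all Borel sets $B$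
\begin{equation}\label{eq:covariance}
\pi(gk)E(B)\pi(gk)^{-1}=E(\theta B).
\end{equation}

\emph{The averaged operator.} The sesquilinear form $(v,w)\mapsto m(k\mapsto\langle P_{gk}v,w\rangle)$ is bounded by $\|v\|\|w\|$, so it equals $\langle Qv,w\rangle$ for a bounded operator $Q$, and $\langle Qw,w\rangle=m(k\mapsto\|P_{gk}w\|^2)$. We must show that $\langle Qw,w\rangle=0$ for all $w$. For $x\in K$,
\[
x(gk)x^{-1}=g\,(g^{-1}xg)\,k\,x^{-1}=g\cdot\bigl(k+(A^{-1}-1)x\bigr).
\]
By (P3), conjugation by $\pi(x)$ translates the family $(P_{gk})_k$ by $(A^{-1}-1)x$, and invariance of $m$ gives $\pi(x)Q\pi(x)^{-1}=Q$. Hence $Q$ commutes with every $E(B)$.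

Let $\operatorname{Per}=\bigcup_{j\ge1}\operatorname{Fix}(\theta^j)$, a countable union of closed sets, and let $N$ be its complement. Since $Q$ commutes with $E(N)$, we have $\langle Qw,w\rangle=\langle Qw_1,w_1\rangle+\langle Qw_2,w_2\rangle$ with $w_1=E(N)w$ and $w_2=E(\operatorname{Per})w$. We treat the two terms separately.

\emph{Step 1: nonperiodic characters.} Fix $r\ge1$ and call a Borel set $B$ \emph{$r$-wandering} if $B,\theta B,\dots,\theta^rB$ are pairwise disjoint. Let $B$ be such a set and let $f$ be fixed by $gk$. By \eqref{eq:covariance}, $E(\theta^iB)f=\pi(gk)^iE(B)f$, so the orthogonal vectors $E(\theta^iB)f$, $0\le i\le r$, have equal norms, and $(r+1)\|E(B)f\|^2\le\|f\|^2$. This says $\|E(B)P_{gk}\|^2\le\frac1{r+1}$. Taking adjoints, $\|P_{gk}u\|^2\le\frac1{r+1}\|u\|^2$ for all $u\in E(B)W$ and all $k$, and therefore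
\begin{equation}\label{eq:block}
\langle Qu,u\rangle\le\tfrac1{r+1}\|u\|^2\qquad(u\in E(B)W).
\end{equation}
If $\chi\in N$, the points $\chi,\theta\chi,\dots,\theta^r\chi$ are distinct, so by continuity $\chi$ has an $r$-wandering open neighborhood. As $\widehat K$ is second countable, countably many such neighborhoods $O_1,O_2,\dots$ cover $N$. The sets $B_i=(N\cap O_i)\setminus\bigcup_{l<i}O_l$ are $r$-wandering and partition $N$. Write $w_1=\sum_iE(B_i)w_1$. Because $Q$ commutes with the orthogonal projections $E(B_i)$, the cross terms vanish, and \eqref{eq:block} gives
\[
\langle Qw_1,w_1\rangle=\sum_i\langle QE(B_i)w_1,E(B_i)w_1\rangle\le\frac1{r+1}\sum_i\|E(B_i)w_1\|^2=\frac{\|w_1\|^2}{r+1}.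
\]
Letting $r\to\infty$ we get $\langle Qw_1,w_1\rangle=0$.

\emph{Step 2: periodic characters.} Let $W_j=E(\operatorname{Fix}(\theta^j))W$. The set $\operatorname{Per}$ is the increasing union of the sets $\operatorname{Fix}(\theta^{n!})$, so $\bigcup_nW_{n!}$ is dense in $E(\operatorname{Per})W$, and by continuity it suffices to show $\langle Qv,v\rangle=0$ for $v\in W_j$, $j\ge1$.

On $W_j$ the elements $g$ and $k$ still need not commute, so there is no joint spectral measure for them; but $g^j$ commutes with $K$. Indeed $\operatorname{Fix}(\theta^j)=\{\chi:\chi\circ A^j=\chi\}=\bigl((A^j-1)K\bigr)^\perp$, so $W_j=W^{(A^j-1)K}$ by \eqref{eq:annihilator}. The space $W_j$ is invariant under $\pi(K)$, and under $\pi(g)^{\pm1}$ by \eqref{eq:covariance}. On $W_j$,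
\[
\pi(g^j)\pi(k)\pi(g^j)^{-1}=\pi(A^jk)=\pi(k)\,\pi\bigl((A^j-1)k\bigr)=\pi(k).
\]
Thus $(n,k)\mapsto\pi(g^{j})^n\pi(k)|_{W_j}$ is a representation of the abelian group $\mathbb Z\times K$, whose dual is $\mathbb T\times\widehat K$ with $(z,\chi)(n,k)=z^n\chi(k)$. Let $\rho$ be the spectral measure of $v$ for it. By uniqueness of the projection-valued measure of $\pi|_K$ on $W_j$, the marginal of $\rho$ on $\widehat K$ is $\sigma_v=\|E(\cdot)v\|^2$.

We replace $gk$ by its $j$-th power. Moving all factors $g$ to the left,
\[
(gk)^j=g^j\,(g^{-(j-1)}kg^{j-1})\cdots(g^{-1}kg)\,k=g^j\cdot Sk,\qquad S=1+A^{-1}+\dots+A^{-(j-1)} .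
\]
By (P1), (P2) and \eqref{eq:annihilator} applied to the element $(1,Sk)$ of $\mathbb Z\times K$,
\begin{equation}\label{eq:psi}
\|P_{gk}v\|^2\le\|P_{g^jSk}v\|^2=\rho\{(z,\chi):k\in X_{z,\chi}\},\qquad X_{z,\chi}=\{k\in K:z\,\chi(Sk)=1\}.
\end{equation}
The set $X_{z,\chi}$ is empty or a coset of $\ker(\chi\circ S)$. To apply Lemma~\ref{lem:cosets} we need this kernel to have infinite index for $\sigma_v$-almost every $\chi$, and here neatness enters: the power $(gk)^j$ must still depend on $k$ in all directions. The eigenvalues of $S$ are the numbers $1+\mu+\dots+\mu^{j-1}$ with $\mu^{-1}$ an eigenvalue of $A$. Such a sum vanishes only if $\mu$ is a $j$-th root of unity other than $1$, which neatness excludes. So $S$ is injective, and $cK\subseteq SK$ for some $c\ge1$ by Lemma~\ref{lem:rank}(b). If $\ker(\chi\circ S)$ has finite index $n$, then $\chi$ is trivial on $nSK\supseteq ncK$, so $\chi$ is torsion. By Lemma~\ref{lem:rank}(a) and Lemma~\ref{lem:torsion} the torsion characters are $\sigma_v$-null. Lemma~\ref{lem:cosets} and \eqref{eq:psi} now give $\langle Qv,v\rangle=0$.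
\end{proof}

\begin{remark}\label{rem:hyp}
Step 1 uses only that $K$ is a countable abelian normal subgroup. The other hypotheses are used at the end of Step 2, and each is needed. Without the condition $W^L=0$ the trivial representation is a counterexample. For neatness, let $R$ be the infinite dihedral group, $K=\mathbb Z$ the group of translations and $g$ a reflection, so $A=-1$ and $S=0$ for $j=2$. In $W=\ell^2(R)$ finite-index subgroups of $K$ have infinite orbits, but every $gk$ has order $2$, and $\|P_{gk}\delta_1\|^2=\frac12$ by \eqref{eq:order}. For finite rank, let $R=K=\bigoplus_{\mathbb N}\mathbb Z$, $g=1$ and $W=\ell^2(K/2K)$; by Example~\ref{ex:regular}, $W$ is totally ergodic and $\|P_k\delta_1\|^2\ge\frac12$ for all $k$.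
\end{remark}

\section{Polycyclic groups}\label{sec:A}

We recall the standard facts. Polycyclic groups are solvable, and their subgroups and quotients are polycyclic; in particular all subgroups are finitely generated. The \emph{Hirsch length} $h(G)$, the number of infinite factors in a series with cyclic factors, does not depend on the series. It satisfies $h(G)=h(N)+h(G/N)$ for $N\trianglelefteq G$ and $h(H)=h(G)$ for $H$ of finite index, and $h(G)=0$ exactly when $G$ is finite. By Hirsch's theorem, $G$ has a finite-index subgroup with a series all of whose factors are infinite cyclic; such a subgroup is torsion-free.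

To apply Proposition~\ref{prop:key} to a coset that the induction prescribes, we need all elements of the group to act neatly. A congruence subgroup achieves this.

\begin{lemma}\label{lem:mod3}
If $A\in GL_d(\mathbb Z)$ and $A\equiv1\pmod3$, then $A$ is neat.
\end{lemma}

\begin{proof}
Write $A=1+3B$ with $B$ integral, and suppose that a root of unity $\lambda\ne1$ is an eigenvalue of $A$. Then $\beta=(\lambda-1)/3\neq0$ is an eigenvalue of $B$, hence an algebraic integer, so the product of its Galois conjugates is a nonzero integer. But each conjugate has the form $(\lambda'-1)/3$ with $\lambda'$ a root of unity and has absolute value at most $2/3$, so the product has absolute value less than $1$.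
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We use induction on $h(G)\ge1$. Let $V$ be a totally ergodic representation of $G$, $v\in V$ and $\varepsilon>0$.

\emph{The subgroups.} Let $G_1$ be a torsion-free subgroup of finite index; $G_1\ne1$ because $G$ is infinite. Let $K$ be the last nontrivial term of the derived series of $G_1$. It is normal in $G_1$, abelian, finitely generated and torsion-free, so $K\cong\mathbb Z^d$ with $d\ge1$. Let $G_0$ be the kernel of the conjugation action of $G_1$ on the finite group $K/3K$. Then $G_0$ has finite index in $G$ and contains $K$, and by Lemma~\ref{lem:mod3} every element of $G_0$ acts neatly on $K$, hence on $\ell K$ for all $\ell\ge1$.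

\emph{The splitting.} The subgroups $n!K$ are normal in $G_0$ and decrease, so the spaces $V^{n!K}$ are $G_0$-invariant and increase. Let $U$ be the closure of their union and $W=U^\perp$; both are $G_0$-invariant. A subgroup $L\le K$ of index $n$ contains $n!K$, so $W^L\subseteq W\cap U=0$. Write $v=u+w$ with $u\in U$, $w\in W$, and choose $\ell=n!$ and $u'\in V^{\ell K}$ with $\|u-u'\|<\varepsilon$.

\emph{Choice of the coset.} We find $g\in G_0$ such that for all $k\in\ell K\setminus\{0\}$ the element $gk$ has infinite order and $\|P_{gk}u'\|<\varepsilon$. If $G_0/\ell K$ is finite, which is always the case when $h(G)=1$, then $\ell K$ has finite index in $G$, so $u'\in V^{\ell K}=0$, and $g=1$ works because $K$ is torsion-free. Otherwise $\bar G=G_0/\ell K$ is an infinite polycyclic group with $h(\bar G)=h(G)-d<h(G)$. The space $V^{\ell K}$ is a representation of $\bar G$, and it is totally ergodic because finite-index subgroups of $\bar G$ pull back to finite-index subgroups of $G$. By induction there is $\bar g\in\bar G$ of infinite order with $\|P_{\bar g}u'\|<\varepsilon$. Let $g\in G_0$ be a lift. For $k\in\ell K$ the element $gk$ maps to $\bar g$, so it has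 infinite order, and $P_{gk}u'=P_{\bar g}u'$ by (P2).

\emph{Choice of the element.} Apply Proposition~\ref{prop:key} to $R=G_0$, the normal subgroup $\ell K$, the element $g$, the representation $W$ and any invariant mean $m$ on $\ell K$; finite-index subgroups of $\ell K$ have finite index in $K$, so they fix no nonzero vector of $W$. The set $\{k:\|P_{gk}w\|\ge\varepsilon\}$ has mean $0$, and so does $\{0\}$ by \eqref{eq:cosetmean}. Hence there is $k\in\ell K\setminus\{0\}$ with $\|P_{gk}w\|<\varepsilon$. The subgroup $C=\langle gk\rangle$ is infinite cyclic, and
\[
\|P_Cv\|\le\|u-u'\|+\|P_Cu'\|+\|P_Cw\|<3\varepsilon .\qedhere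
\]
\end{proof}

\section{One mean for all representations}\label{sec:B}

In the proof above the level $\ell$ depends on $v$, and the induction then chooses new subgroups inside $G_0/\ell K$. For Theorem~\ref{thm:B} all choices must be made before the representation is given. We therefore fix a tower, build $M$ by averaging over its factors one after the other, and split $V$ into one piece for each factor. Two new points arise. Neatness must be obtained without congruence subgroups, since the factors need not be finitely generated; and the section to which Proposition~\ref{prop:key} should apply is only finite-by-abelian.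

First, the examples. The group $\mathbb Q^d$ has the tower $1<\mathbb Q^d$, and $BS(1,n)\cong\mathbb Z[1/n]\rtimes\mathbb Z$ ($n\neq0$) has the tower $1<\mathbb Z[1/n]<BS(1,n)$. An infinite virtually polycyclic group $G$ lies in $\mathcal X$ by induction on the Hirsch length of a polycyclic subgroup of finite index. Take $K\trianglelefteq G_1$ as in the proof of Theorem~\ref{thm:A}. If $G_1/K$ is finite, use the subgroup $K$ with the tower $1<K$. Otherwise a finite-index subgroup of $G_1/K$ has a tower, and the preimages of its terms, preceded by $1$, form a tower for a finite-index subgroup of $G_1$.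

\subsection*{Towers} For a group $H$ and $n\ge1$ let $H^{[n]}$ be the subgroup generated by all $n$-th powers. It is characteristic, and $H^{[n']}\le H^{[n]}$ if $n$ divides $n'$. These subgroups replace the subgroups $nK$.

\begin{lemma}\label{lem:tower}
Let $H$ have a tower $(K_i)$ with factors $B_i=K_i/K_{i-1}$.
\begin{enumerate}
\item[(a)] If $H'\le H$ has finite index, then $(K_i\cap H')$ is a tower for $H'$, and its factors are identified with finite-index subgroups of the $B_i$, compatibly with conjugation by $H'$.
\item[(b)] $H^{[n]}$ has finite index in $H$, and every subgroup of index $n$ in $H$ contains $H^{[n!]}$.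
\item[(c)] $H$ has a finite-index subgroup all of whose elements act neatly on every $B_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The factor $(K_i\cap H')/(K_{i-1}\cap H')$ is isomorphic to the image of $K_i\cap H'$ in $B_i$. This image has finite index, and it is nontrivial because $B_i$ is infinite.

(b) The group $H/H^{[n]}$ has exponent dividing $n$. The images of the $K_i$ form a series in it whose factors are quotients of the $B_i$ of exponent dividing $n$, and these are finite by Lemma~\ref{lem:rank}(a). A subgroup of index $n$ contains the kernel of the action on its cosets, a normal subgroup of index dividing $n!$, and this kernel contains all $n!$-th powers.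

(c) Conjugation gives homomorphisms $\tau_i:H\to GL(B_i\otimes\mathbb Q)$, and $H$ is solvable. Mal'cev's theorem states that a solvable group of matrices over an algebraically closed field has a finite-index subgroup that is conjugate to a group of triangular matrices. So there is a finite-index subgroup $H_1\le H$ such that every $\tau_i(H_1)$ is triangularizable over $\overline{\mathbb Q}$. The diagonal entries are finitely many homomorphisms $\alpha:H_1\to\overline{\mathbb Q}^{\,*}$, and the numbers $\alpha(h)$ are the eigenvalues of the matrices $\tau_i(h)$. Let $d$ be the maximal rank of the $B_i$. Each $\alpha(h)$ is an eigenvalue of a rational matrix of size at most $d$, so it has degree at most $d$ over $\mathbb Q$. Only finitely many roots of unity have degree at most $d$; choose $t\ge1$ with $\zeta^t=1$ for all of them. The subgroup $H_1^{[t]}$ has finite index by (a) and (b). Let $h\in H_1^{[t]}$. Since $\alpha$ takes values in an abelian group, $\alpha(h)=\alpha(h')^t$ for some $h'\in H_1$. If $\alpha(h)$ is a root of unity then so is $\alpha(h')$, and $\alpha(h)=1$ by the choice of $t$.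
\end{proof}

In the piece of $V$ that belongs to $B_i$, a vector is approximately fixed by a finite-index subgroup of $K_{i-1}$, but not by $K_{i-1}$ itself. So the group that acts is a finite extension $\Gamma$ of $B_i$, and $\Gamma$ need not be abelian: for the Heisenberg group with $K_1=\langle z\rangle$ the center and $[x,y]=z$, the quotient by $\langle z^n\rangle$ is nonabelian for $n>1$. The next lemma finds inside $\Gamma$ a subgroup to which Proposition~\ref{prop:key} applies.

\begin{lemma}\label{lem:finiteby}
Let $T\le\Gamma$ be normal subgroups of a group $\bar G$ such that $T$ is finite and $B=\Gamma/T$ is torsion-free abelian of finite rank. Then $\Gamma$ has a torsion-free abelian subgroup $L$ of finite index that is normal in $\bar G$. The map $\Gamma\to B$ identifies $L$ with a finite-index subgroup of $B$, compatibly with conjugation by $\bar G$.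
\end{lemma}

\begin{proof}
Let $e=|T|$, let $\Gamma_1$ be the centralizer of $T$ in $\Gamma$, and let $Z$ be the center of $\Gamma_1$. The subgroup $\Gamma_1$ is normal in $\bar G$ and has finite index in $\Gamma$, because $\Gamma/\Gamma_1$ embeds in $\operatorname{Aut}(T)$. Put $L=\{z^e:z\in Z\}$. It is a characteristic subgroup of the abelian group $Z$, hence normal in $\bar G$. If $z^e$ has finite order, then so does $z$, so $z\in T$ because $B$ is torsion-free, and $z^e=1$. Thus $L$ is torsion-free, $L\cap T=1$, and $L$ embeds in $B$.

It remains to bound the index. For $x,y\in\Gamma_1$ the commutator $[x,y]$ lies in $T\cap\Gamma_1$, since $B$ is abelian, and so it is central in $\Gamma_1$. From $xyx^{-1}=[x,y]y$ we get $x^eyx^{-e}=[x,y]^ey=y$. Hence $x^e\in Z$ and $x^{e^2}\in L$ for all $x\in\Gamma_1$. If $B'$ is the image of $\Gamma_1$ in $B$, the image of $L$ contains $e^2B'$, which has finite index in $B'$ by Lemma~\ref{lem:rank}(a), and $B'$ has finite index in $B$. So $LT$ has finite index in $\Gamma$, and so does $L$ because $T$ is finite.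
\end{proof}

\subsection*{The subgroup and the mean} Let $G\in\mathcal X$. By Lemma~\ref{lem:tower}(c) and (a) there is a finite-index subgroup $G_0\le G$ with a tower $1=K_0<\dots<K_s=G_0$ such that every element of $G_0$ acts neatly on every factor $B_i=K_i/K_{i-1}$. Since all factors are torsion-free and nontrivial, $G_0$ is torsion-free and infinite.

Choose an invariant mean $m_i$ on each $B_i$. Define left-invariant means $M_i$ on $K_i$ recursively: $M_0$ is evaluation at $1$, and for $\varphi\in\ell^\infty(K_i)$
\begin{equation}\label{eq:mean}
M_i(\varphi)=m_i\Bigl(xK_{i-1}\mapsto M_{i-1}\bigl(y\mapsto\varphi(xy)\bigr)\Bigr).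
\end{equation}
Replacing $x$ by $xh$ with $h\in K_{i-1}$ translates the function $y\mapsto\varphi(xy)$ on the left by $h$, so by left invariance of $M_{i-1}$ the inner value depends only on the coset $xK_{i-1}$. The functional $M_i$ is linear, positive and normalized. Replacing $\varphi$ by $x\mapsto\varphi(ax)$ with $a\in K_i$ translates the function on $B_i$ by $aK_{i-1}$, so $M_i$ is left-invariant. Put $M=M_s$. Neither $G_0$ nor $M$ involves a representation.

\subsection*{The decomposition} Let $V$ be a totally ergodic representation of $G$. For $0\le i\le s$ let $U_i$ be the closure of the increasing union $\bigcup_nV^{K_i^{[n!]}}$. The subgroups $K_i^{[n!]}$ are normal in $G_0$, so $U_i$ is $G_0$-invariant. By Lemma~\ref{lem:tower}(b) applied to $K_i$, the space $U_i$ is also the closure of the union of the spaces $V^H$ over all finite-index subgroups $H\le K_i$. Hence $U_0=V$, and $U_s=0$ by total ergodicity. Also $U_i\subseteq U_{i-1}$, because $K_{i-1}^{[n!]}\le K_i^{[n!]}$. With $V_i=U_{i-1}\cap U_i^\perp$ we obtain an orthogonal decomposition $V=V_1\oplus\dots\oplus V_s$ into $G_0$-invariant subspaces. The projection onto $U_i^\perp$ maps $U_{i-1}$ onto $V_i$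 and commutes with $G_0$, so it maps $V^{K_{i-1}^{[n!]}}$ into $V_i\cap V^{K_{i-1}^{[n!]}}$. Therefore
\begin{equation}\label{eq:dense}
\bigcup_n\bigl(V_i\cap V^{K_{i-1}^{[n!]}}\bigr)\ \text{ is dense in } V_i .
\end{equation}

\begin{lemma}\label{lem:layer}
For $1\le i\le s$, $v\in V_i$ and $g\in G_0$ we have $M_i\bigl(k\mapsto\|P_{gk}v\|^2\bigr)=0$.
\end{lemma}

\begin{proof}
Since $\|P_cv\|^2\le2\|P_cv'\|^2+2\|v-v'\|^2$, by \eqref{eq:dense} we may assume that $v\in V'=V_i\cap V^H$ with $H=K_{i-1}^{[n!]}$. The space $V'$ is a representation of $\bar G=G_0/H$. The subgroups $T=K_{i-1}/H$ and $\Gamma=K_i/H$ are normal in $\bar G$, $T$ is finite by Lemma~\ref{lem:tower}(b), and $\Gamma/T=B_i$. Let $L$ be given by Lemma~\ref{lem:finiteby}. It is countable, has the same rank as $B_i$, and every element of $\bar G$ acts neatly on it. If $L'\le L$ has finite index, its preimage has finite index in $K_i$, so $(V')^{L'}\subseteq V_i\cap U_i=0$. Thus Proposition~\ref{prop:key} applies to $\bar G$, $L$, $V'$, every element of $\bar G$ and every invariant mean on $L$.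

By (P2) the function $k\mapsto\|P_{gk}v\|^2$ on $K_i$ is the pullback of $\varphi(\gamma)=\|P_{\bar g\gamma}v\|^2$ on $\Gamma$. Let $\mu$ be the image of $M_i$ on $\Gamma$, a left-invariant mean; we must show $\mu(\varphi)=0$. Let $q=[\Gamma:L]$ and $\Gamma=x_1L\sqcup\dots\sqcup x_qL$. Fix $t$. For $\eta\in\ell^\infty(L)$ define $\tilde\eta$ on $\Gamma$ by $\tilde\eta(x_t\ell)=\eta(\ell)$ and $\tilde\eta=0$ off $x_tL$, and put $\mu_t(\eta)=q\,\mu(\tilde\eta)$. By \eqref{eq:cosetmean}, $\mu_t$ is a mean on $L$. It is invariant: for $\ell'\in L$ the element $a=x_t\ell'x_t^{-1}$ lies in the normal subgroup $L$, left multiplication by $a$ preserves every coset of $L$, and $\tilde\eta(a\,x_t\ell)=\eta(\ell'\ell)$. This is where it matters that the proposition holds for every invariant mean. Applying it to the element $\bar gx_t$ and the mean $\mu_t$, we obtain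
\[
\mu(\varphi)=\sum_{t=1}^q\mu(\varphi1_{x_tL})=\frac1q\sum_{t=1}^q\mu_t\bigl(\ell\mapsto\|P_{\bar gx_t\ell}v\|^2\bigr)=0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $v\in V_i$. We show by induction on $j\ge i$ that $M_j(k\mapsto\|P_{gk}v\|^2)=0$ for all $g\in G_0$. The case $j=i$ is Lemma~\ref{lem:layer}. For $j>i$ the inner value in \eqref{eq:mean} is $M_{j-1}(y\mapsto\|P_{(gx)y}v\|^2)$, which is $0$ for every $x\in K_j$ by the induction hypothesis applied to $gx\in G_0$. With $j=s$ and $g=1$ we get $M(c\mapsto\|P_cv\|^2)=0$. For general $v=\sum_iv_i$ with $v_i\in V_i$, (P2) gives $\|P_cv\|^2=\sum_i\|P_cv_i\|^2$ for $c\in G_0$, and the main assertion follows.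

(1) The set $\{c:\|P_cv\|\ge\varepsilon\}$ has mean $0$. By \eqref{eq:cosetmean} so does every left or right coset of an infinite-index subgroup of $G_0$, in particular $\{1\}$; and every $c\ne1$ in $G_0$ has infinite order. A finite union of these sets has mean $0$, so its complement is nonempty.

(2) Let $(v_j)$ be a dense sequence in $V$. By (1) and finite additivity, for each $n$ there is $c_n\in G_0$ of infinite order with $\|P_{c_n}v_j\|<1/n$ for all $j\le n$. Put $C_n=\langle c_n\rangle$. Then $P_{C_n}v_j\to0$ for every $j$, and since $\|P_{C_n}\|\le1$ this extends to all $v\in V$.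

(3) Let $V$ be totally ergodic and $H\le G$ of finite index. Then $M(H\cap G_0)>0$ by \eqref{eq:cosetmean}, so the set of full mean in (1) meets $H$, for every $\varepsilon>0$. Conversely, suppose the condition holds and $v\in V^H$ with $H$ of finite index. Then $P_Cv=v$ for all $C\le H$, so the infimum is at least $\|v\|$, and $v=0$.
\end{proof}

\begin{remark}
The passage to $G_0$ cannot be avoided, even when $G$ itself has a tower. Let $G=\langle a,t\mid tat^{-1}=a^{-1}\rangle$, with the tower $1<\langle a\rangle<G$, and let $\bar G=G/\langle t^2\rangle$, the infinite dihedral group. The elements $t^{j}a^k$ with $j$ odd form a coset of a subgroup of index $2$ and map to elements of order $2$. In the totally ergodic representation $\ell^2(\bar G)$, formulas \eqref{eq:order} and \eqref{eq:cosetmean} give $M(c\mapsto\|P_c\delta_1\|^2)\ge\frac14$ for every left-invariant mean $M$ on $G$.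
\end{remark}

\section{Obstructions and abelian groups}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(i) Let $\bar G$ be an infinite quotient of exponent $n$. By Example~\ref{ex:regular}, $\ell^2(\bar G)$ is totally ergodic and $\|P_c\delta_1\|\ge n^{-1/2}$ for every $c\in G$, so the infimum in Definition~\ref{def:cep} is positive. The free Burnside group $B(2,n)$, the largest quotient of $F_2$ of exponent dividing $n$, is infinite for odd $n\ge665$ (Novikov--Adian; see \cite{Adian}). Hence every group that surjects onto $F_2$ has an infinite quotient of finite exponent. The group $F_2$ itself is finitely generated, linear and residually finite.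

(ii) Suppose first that a condition fails. If $G$ is a torsion group, it has no infinite cyclic subgroup, so the infimum is $+\infty$ for the vector $\delta_1$ in the totally ergodic representation $\ell^2(G)$. If $G/pG$ is infinite, (i) applies.

Now suppose that both conditions hold. Then $G/nG$ is finite for all $n$: for $n=p_1\cdots p_r$, multiplication by $p_1\cdots p_{i-1}$ maps $G/p_iG$ onto the $i$-th factor of the chain $G\supseteq p_1G\supseteq p_1p_2G\supseteq\dots\supseteq nG$. Let $V$ be totally ergodic, $v\in V$, and let $\sigma_v$ be the spectral measure on $\widehat G$. By Lemma~\ref{lem:torsion}, $\sigma_v$-almost every $\chi$ is nontorsion, so $\ker\chi$ has infinite index. Let $m$ be an invariant mean on $G$. By \eqref{eq:annihilator} and Lemma~\ref{lem:cosets} with $X_\chi=\ker\chi$,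
\[
m\bigl(c\mapsto\|P_cv\|^2\bigr)=m\bigl(c\mapsto\sigma_v\{\chi:c\in\ker\chi\}\bigr)=0 .
\]
The quotient of $G$ by its torsion subgroup is torsion-free and nontrivial, hence infinite, so the torsion subgroup has mean $0$ by \eqref{eq:cosetmean}. Thus for every $\varepsilon>0$ there is $c$ of infinite order with $\|P_cv\|<\varepsilon$.
\end{proof}

For instance, $\bigoplus_{\mathbb N}\mathbb Z$ and $\mathbb Q/\mathbb Z$ fail the property, the first because $G/2G$ is infinite and the second because it is torsion. The group $\bigoplus_{\mathbb N}\mathbb Q$ has it, since $G=pG$ for all $p$. This group is not in $\mathcal X$: its finite-index subgroups have infinite rank, while an abelian group with a tower has finite rank.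

\begin{thebibliography}{9}

\bibitem{Adian}
Adian, \emph{The Burnside Problem and Identities in Groups}.

\bibitem{BF}
Michael Bj\"orklund, Alexander Fish, \emph{Directional expansion in ergodic actions of countable groups}, arXiv:2607.00781 (2026).

\end{thebibliography}
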